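\title{Normality and paracompactness are not reconstructible}

\begin{abstract}
The deck of a Hausdorff space is the collection, up to homeomorphism, of the subspaces obtained by deleting one point. We prove in ZFC that the deck determines neither normality nor paracompactness. We give two examples. The first is a homogeneous, zero-dimensional, paracompact space, a tree of copies of the cube $2^{\omega_1}$, that has the same deck as its non-normal punctured subspace. The second is a compact space, the Stone space of a Boolean algebra with a strong extension property below $\beth_{\omega_1}$, that has the same deck as a locally compact non-normal space. We also show that in every such example all cards are non-normal, respectively non-paracompact.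
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are Hausdorff. A \emph{card} of a space $X$ is a space homeomorphic to $X\setminus\{x\}$ for some $x\in X$. The \emph{deck} $\mathcal D(X)$ is a set that contains exactly one representative of each homeomorphism type of cards of $X$. Two spaces $X$ and $Z$ are \emph{reconstructions} of each other, written $\mathcal D(X)=\mathcal D(Z)$, if every card of $X$ is homeomorphic to a card of $Z$ and vice versa. A property $\mathcal P$ of spaces is \emph{reconstructible} if $\mathcal D(X)=\mathcal D(Z)$ implies that $X$ has $\mathcal P$ if and only if $Z$ has $\mathcal P$.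

The deck forgets which point was deleted and how many points give the same card. It remembers local structure: the sets $X\setminus\{x\}$ are open, and they cover $X$ as soon as $X$ has two points. Hence a property that passes to open subspaces, and that holds for a space when it holds on the members of an open cover, is reconstructible. Local compactness is an example. A global property can be lost: the Cantor set has the same deck as the Cantor set minus a point (Example~\ref{ex:cantor}), so compactness is not reconstructible.

Normality and paracompactness lie between these two cases. They need not pass to cards, but a regular space with one normal card is normal, and the same holds for paracompactness (Section~\ref{sec:necessary}). So the deck can fail to detect normality only when all cards are non-normal. A deck of non-normal spaces bears no visible trace of whether the space itself is normal, and one would guess that it does not decide this. To confirm the guess, however, one has to construct homeomorphisms between cards of two different spaces, both far from metrizable.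

Under additional hypotheses this is known to be possible. Let $\omega^*=\beta\omega\setminus\omega$ be the remainder of the Stone--\v{C}ech compactification of the countable discrete space, and recall that $p$ is a \emph{$P$-point} if every countable intersection of neighborhoods of $p$ is a neighborhood of $p$. Under the Continuum Hypothesis, the compact space $\omega^*$ and the non-normal space $\omega^*\setminus\{p\}$, with $p$ a $P$-point of $\omega^*$, are reconstructions of each other. More generally, if there is an uncountable cardinal $\kappa$ with $\kappa=\kappa^{<\kappa}$, then some compact space and some non-normal, non-paracompact space are reconstructions of each other. Thus it is consistent with ZFC that normality and paracompactness are not reconstructible. The question, posed in \cite{Pitz}, is whether ZFC alone proves this: must there be spaces $X$ and $Z$ with $\mathcal D(X)=\mathcal D(Z)$ such that $X$ is normal and $Z$ is not, and likewise with ``paracompact'' in place of ``normal''? The answer is yes, and one pair of spaces serves for both properties. All results below are theorems of ZFC.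

\begin{theorem}\label{thm:A}
There is a homogeneous, zero-dimensional, paracompact (hence normal) space $X$ such that, for $Z=X\setminus\{x\}$ with $x\in X$, we have $\mathcal D(X)=\mathcal D(Z)$, both decks consist of one card, and $Z$ is not normal, hence not paracompact.
\end{theorem}

\begin{theorem}\label{thm:B}
There are a compact zero-dimensional space $X$ and a locally compact, non-normal (hence non-paracompact) space $Z$ with $\mathcal D(X)=\mathcal D(Z)$.
\end{theorem}

Theorem~\ref{thm:B} removes the hypothesis $\kappa=\kappa^{<\kappa}$ from the result quoted above. Each of the two theorems answers the question; the first has the shorter proof and a homogeneous example, the second has a compact one. The following proposition says what every example must look like.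

\begin{proposition}\label{prop:C}
Let $\mathcal D(X)=\mathcal D(Z)$, where $X$ is normal and $Z$ is not normal. Then $Z$ is regular and every card of $X$ and of $Z$ is non-normal. The same holds with ``paracompact'' in place of ``normal''.
\end{proposition}

Section~\ref{sec:necessary} proves Proposition~\ref{prop:C}. Section~\ref{sec:absorption} isolates the mechanism common to both theorems, shows it on the Cantor set, and explains why the most obvious candidate, the cube $2^{\omega_1}$, does not work as it stands. Section~\ref{sec:tree} proves Theorem~\ref{thm:A}. Sections~\ref{sec:rich} and~\ref{sec:compact} prove Theorem~\ref{thm:B} and do not depend on Section~\ref{sec:tree}.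

\subsection*{Conventions}
A space is \emph{normal} if disjoint closed sets have disjoint open neighborhoods; equivalently, if $F,H$ are disjoint closed sets, there is an open $U\supseteq F$ with $\overline U\cap H=\emptyset$. It is \emph{regular} if for every point $z$ and open $U\ni z$ there is an open $V$ with $z\in V$ and $\overline V\subseteq U$. A \emph{refinement} of a cover $\mathcal U$ is a cover each of whose members lies in a member of $\mathcal U$; a family is \emph{locally finite} if every point has a neighborhood that meets only finitely many members; a space is \emph{paracompact} if every open cover has a locally finite open refinement. We use the textbook implications compact $\Rightarrow$ paracompact $\Rightarrow$ normal $\Rightarrow$ regular, and the facts that subspaces of regular spaces are regular and closed subspaces of normal spaces are normal. A space is \emph{zero-dimensional} if it has a base of clopen sets, and \emph{homogeneous} if any point can be moved to any other by a self-homeomorphism. We write $\oplus$ for the topological sum and $\omega\cdot B$ for the sum of countably infinitely many copies of $B$. Ordinals carry the order topology, and we use throughout that countable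 subsets of $\omega_1$ are bounded.

\section{Cards of a counterexample}\label{sec:necessary}

Deleting a point $z$ from a regular space loses little, because $z$ has small closed neighborhoods with which a separation or a refinement can be patched. We first recover regularity from the cards.

\begin{lemma}\label{lem:regular}
If every card of $Z$ is regular, then $Z$ is regular.
\end{lemma}

\begin{proof}
We may assume that $Z$ has at least two points. Let $z\in U$ with $U$ open, and pick $w\neq z$. Since $Z\setminus\{w\}$ is regular and open in $Z$, there is an open $V_1\ni z$ with $w\notin V_1$ whose closure in $Z\setminus\{w\}$ lies in $U$. Since $Z$ is Hausdorff, there is an open $V_2\ni z$ with $w\notin\overline{V_2}$. For $V=V_1\cap V_2$ the closure $\overline V$ omits $w$, so it equals the closure of $V$ in $Z\setminus\{w\}$ and lies in $U$.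
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
In both cases $X$ is regular. So all cards of $X$, which are the cards of $Z$, are regular, and $Z$ is regular by Lemma~\ref{lem:regular}. It remains to show that a regular space $Z$ with a normal (paracompact) card $Z\setminus\{z\}$ is normal (paracompact). Open subsets of $Z\setminus\{z\}$ are open in $Z$.

Suppose $Z\setminus\{z\}$ is normal, and let $A,B\subseteq Z$ be closed and disjoint. One of them omits $z$, say $z\notin B$. Choose disjoint open sets $U\supseteq A\setminus\{z\}$ and $V\supseteq B$ in $Z\setminus\{z\}$, and by regularity an open $O\ni z$ with $\overline O\cap B=\emptyset$. Then $U\cup O\supseteq A$ and $V\setminus\overline O\supseteq B$ are disjoint open sets.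

Suppose $Z\setminus\{z\}$ is paracompact, and let $\mathcal U$ be an open cover of $Z$. Choose $U\in\mathcal U$ with $z\in U$ and an open $O\ni z$ with $\overline O\subseteq U$. Let $\mathcal V$ be a locally finite open refinement, in $Z\setminus\{z\}$, of the cover $\{U'\setminus\{z\}:U'\in\mathcal U\}$. Consider $\{U\}\cup\{V\setminus\overline O:V\in\mathcal V\}$. Its members are open and lie in members of $\mathcal U$. It covers $Z$, since a point outside $U$ differs from $z$, lies in some $V\in\mathcal V$, and is not in $\overline O$. It is locally finite: the neighborhood $O$ of $z$ meets only $U$, and every other point has a neighborhood that meets only finitely many $V\in\mathcal V$.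
\end{proof}

So the normal space $X$ in an example must lose normality at the deletion of \emph{any} point. In particular $X$ is not metrizable, and it has no isolated point, since the complement of an isolated point is closed and hence normal.

\section{Absorption, the Cantor set and the cube $2^{\omega_1}$}\label{sec:absorption}

Both theorems rest on one observation. Suppose that a space $Y$ looks like $X$ near each of its points, with a copy of $Y$ left over. Then a card of $Y$ is a card of $X$ plus a copy of $Y$, and if the cards of $X$ absorb copies of $Y$, the two decks agree.

\begin{lemma}[Absorption]\label{lem:absorb}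
Let $X$ and $Y\neq\emptyset$ be spaces such that
\begin{enumerate}
\item[(a)] every point of $Y$ lies in a clopen set $D\subseteq Y$ with $D\cong X$ and $Y\setminus D\cong Y$;
\item[(b)] $X\setminus\{x\}\cong Y\oplus(X\setminus\{x\})$ for every $x\in X$.
\end{enumerate}
Then $\mathcal D(X)=\mathcal D(Y)$.
\end{lemma}

\begin{proof}
Let $D$ be as in (a), let $\varphi\colon X\to D$ be a homeomorphism, and let $x\in X$. Then
\[
Y\setminus\{\varphi(x)\}=(Y\setminus D)\oplus(D\setminus\{\varphi(x)\})\cong Y\oplus(X\setminus\{x\})\cong X\setminus\{x\}.
\]
Every point of $Y$ has the form $\varphi(x)$ for suitable $D,\varphi,x$, so every card of $Y$ is a card of $X$. Since $Y\ne\emptyset$, some $D$ exists, and letting $x$ range over $X$ shows that every card of $X$ is a card of $Y$.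
\end{proof}

For an infinite cardinal $\kappa$, the cube $2^\kappa=\{0,1\}^\kappa$ is a compact zero-dimensional group under coordinatewise addition modulo $2$. Translations make it homogeneous. A \emph{cylinder} is a set obtained by prescribing finitely many coordinates; cylinders are clopen and form a base.

\begin{lemma}\label{lem:cube}
If $\kappa$ is infinite and $D\subseteq 2^\kappa$ is nonempty and clopen, then $D\cong 2^\kappa$.
\end{lemma}

\begin{proof}
Being compact and open, $D$ is a finite union of cylinders. So it depends on a finite set $F$ of coordinates: $D\cong D_0\times 2^{\kappa\setminus F}$ with $\emptyset\neq D_0\subseteq 2^F$. Thus $D$ is the sum of $|D_0|$ copies of $2^{\kappa\setminus F}\cong 2^\kappa$. Splitting along one coordinate gives $2^\kappa\cong 2^\kappa\oplus 2^\kappa$, so by induction every nonempty finite sum of copies of $2^\kappa$ is homeomorphic to $2^\kappa$.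
\end{proof}

\begin{example}[The Cantor set]\label{ex:cantor}
Let $C=2^\omega$ and $Y=C\setminus\{0\}$. The cylinders $D_n=\{x: x(n)=1 \text{ and } x(m)=0 \text{ for } m<n\}$ partition $Y$ into clopen copies of $C$, so $Y\cong\omega\cdot C$. A point of $Y$ lies in some $D_n$, and $Y\setminus D_n\cong\omega\cdot C\cong Y$; this is (a). By homogeneity every card of $C$ is homeomorphic to $Y$, and $Y\oplus Y\cong Y$ because two countably infinite families of copies of $C$ form one such family; this is (b). Hence $\mathcal D(C)=\mathcal D(C\setminus\{0\})$, while only $C$ is compact.
\end{example}

Here $Y$ is metrizable, so the example says nothing about normality. By Proposition~\ref{prop:C} we need a space whose cards are all non-normal, and the next cube provides one. From now on $K=2^{\omega_1}$.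

\begin{lemma}\label{lem:Knonnormal}
The space $K\setminus\{0\}$ is not normal.
\end{lemma}

\begin{proof}
Identify $K$ with $2^{\omega_1}\times 2^\omega$ by a bijection of index sets, so that $0$ becomes $(0,0)$. Let $e_\alpha\in 2^{\omega_1}$ $(\alpha<\omega_1)$ and $f_n\in 2^\omega$ $(n<\omega)$ be the unit vectors, and put $S=\{0\}\cup\{e_\alpha:\alpha<\omega_1\}$ and $T=\{0\}\cup\{f_n:n<\omega\}$. A cylinder around $0$ restricts finitely many coordinates, so it contains all but finitely many unit vectors. Hence $S$ and $T$ are compact, and $P=(S\times T)\setminus\{(0,0)\}$ is closed in $K\setminus\{0\}$. It suffices to show that $P$ is not normal.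

The sets $F=P\cap(\{0\}\times T)$ and $H=P\cap(S\times\{0\})$ are closed in $P$ and disjoint. Let $U\supseteq F$ be open in $P$. For each $n$, the set $U$ is a neighborhood of $(0,f_n)$, so $(e_\alpha,f_n)\in U$ for all but finitely many $\alpha$. Countably many finite sets do not cover $\omega_1$, so some $\alpha$ satisfies $(e_\alpha,f_n)\in U$ for all $n$. These points converge to $(e_\alpha,0)\in H$. Thus $\overline U$ meets $H$.
\end{proof}

It is tempting to repeat Example~\ref{ex:cantor} with $X=K$ and $Y=K\setminus\{0\}$. Condition (a) holds: for $z\neq0$ split $K$ along a coordinate where $z$ is $1$, and use Lemma~\ref{lem:cube} and homogeneity. Condition (b) asks for $Y\cong Y\oplus Y$, and this fails.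

\begin{example}[The cube $K$ does not absorb]\label{ex:K}
If $K\setminus\{0\}=A\cup B$ with $A,B$ open and disjoint, then $A$ or $B$ is compact. Indeed, if $0\notin\overline A$ (closure in $K$), then $\overline A$ misses $B\cup\{0\}$, so $A=\overline A$ is compact. Suppose then that $0\in\overline A\cap\overline B$. Take a maximal family of pairwise disjoint cylinders inside $A$, with union $A'$. The family is countable, because every cylinder has positive measure for the fair coin-tossing measure on $K$, and $\overline{A'}=\overline A$ by maximality. The set $A'$ depends on countably many coordinates, so $A'$, and with it $\overline A$, is invariant under translation by $e_\alpha$ for all but countably many $\alpha$. The same holds for $\overline B$. Hence $e_\alpha\in\overline A\cap\overline B$ for some $\alpha$, which is impossible because $e_\alpha$ lies in one of the disjoint open sets $A,B$. Since $Y=K\setminus\{0\}$ is not compact, $Y\not\cong Y\oplus Y$. The only card of $K$ is $Y$ and the only card of $Y$ is $Y\oplus Y$, so $\mathcal D(K)\neq\mathcal D(Y)$.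
\end{example}

What $K$ lacks is the feature of the Cantor set that a punctured space falls apart into clopen pieces. There are two ways to restore it. In Section~\ref{sec:tree} we pass infinitely many copies of $K$ through every point, so that a punctured space is of the form $\omega\cdot B$; the price is compactness. In Sections~\ref{sec:rich} and~\ref{sec:compact} we view $Y=\omega\cdot C$ in Example~\ref{ex:cantor} as the union of a strictly increasing $\omega$-sequence of clopen subsets of $C$, and replace $\omega$ by $\omega_1$.

\section{A tree of cubes}\label{sec:tree}

We want a space in which countably many copies of $K$ pass through each point, arranged without cycles, and in which all points look alike. The free product of groups provides exactly this incidence pattern, and its left translations provide homogeneity.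

\subsection*{The construction}
Let $K_i$ $(i<\omega)$ be copies of the compact group $K$, now written multiplicatively, and let $G$ be their free product as abstract groups. A \emph{letter of type $i$} is an element of $K_i$ other than the identity. Every $g\in G$ is a unique \emph{reduced word} $k_1\cdots k_n$, that is, a sequence of letters in which consecutive letters have different types; $|g|=n$ is its \emph{length}. The empty word $1$ is the identity. Words are multiplied by concatenation, after which adjacent letters of the same type $i$ are multiplied in $K_i$ and identities are deleted. The group $K_i$ consists of $1$ and the one-letter words of type $i$, so $K_i\cap K_j=\{1\}$ for $i\neq j$.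

A \emph{block} is a left coset $L=gK_j$. We give it the compact topology transported from $K_j$ by $k\mapsto gk$; another representative of the coset changes this map by a translation of $K_j$, so the topology depends only on $L$. We need one fact about the position of blocks (see Figure~\ref{fig:tree}).

\begin{itemize}
\item[(T)] \emph{Every block $L=gK_j$ has a unique element of minimal length, its root. If $g$ is the root, then $g$ does not end in a letter of type $j$, and the other elements of $L$ are the reduced words $gk$, with $k$ a letter of type $j$, of length $|g|+1$. Every $h\neq1$ is a non-root element of exactly one block.}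
\end{itemize}
To see this, delete from $g$ its last letter if that letter has type $j$. This does not change the coset, and the resulting word has the stated properties. The blocks through $h$ are the cosets $hK_j$, and $h$ is the root of $hK_j$ unless $j$ is the type of the last letter of $h$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,0) -- (6,0) node[right] {$K_0$};
\draw[thick] (0,0) -- (-1.2,2) node[above] {$K_1$};
\draw[thick] (0,0) -- (-1.2,-1.6) node[below] {$K_2$};
\draw[thick] (2,0) -- (2,2.4) node[above] {$kK_1$};
\draw[thick] (2,0) -- (2.6,-1.6) node[below] {$kK_2$};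
\draw[thick] (4.6,0) -- (4.6,2.4) node[above] {$k'K_1$};
\draw[thick] (4.6,0) -- (5.2,-1.6) node[below] {$k'K_2$};
\draw[thick] (2,1.3) -- (3.2,1.9) node[right] {$klK_0$};
\draw[thick] (2,1.3) -- (0.8,1.9) node[above] {$klK_2$};
\fill (0,0) circle (2pt) node[left] {$1$};
\fill (2,0) circle (2pt) node[below left] {$k$};
\fill (4.6,0) circle (2pt) node[below left] {$k'$};
\fill (2,1.3) circle (2pt) node[below right] {$kl$};
\end{tikzpicture}
\caption{Some blocks (cosets $gK_j$) of the free product of the groups $K_0,K_1,\dots$, each drawn as a segment that starts at its shortest word; here $k,k'\in K_0$ and $l\in K_1$. One block of each type passes through every point. The map $\rho_0$, which collapses everything onto $K_0$, sends the branches hanging at $k$ to $k$, and sends $K_1,K_2,\dots$ with their branches to $1$.}\label{fig:tree}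
\end{figure}

Let $X$ be the set $G$ with the following topology: $U\subseteq G$ is open if and only if $U\cap L$ is open in $L$ for every block $L$. Taking complements, the same criterion describes the closed sets; in particular points are closed. The inclusion of each block into $X$ is continuous, and a map defined on $X$ is continuous if and only if its restriction to every block is continuous. A left translation $x\mapsto hx$ maps each block $gK_j$ homeomorphically onto the block $hgK_j$, and so does its inverse. Hence left translations are homeomorphisms and $X$ is homogeneous. (Joint continuity of the multiplication is not needed and not claimed.) In the same way, a permutation of $\omega$ induces an automorphism of $G$ that permutes the factors $K_i$, and this automorphism is a homeomorphism of $X$.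

\subsection*{Paracompactness}
Each block can be cut into finitely many small clopen pieces. The difficulty is that a clopen subset of a block is not open in $X$: an open set that contains a point must contain a neighborhood of it in every block through it. By (T) the blocks are arranged in levels, so we can cut them in order of the length of their roots, attaching a neighborhood of the root to the piece that the root already belongs to.

\begin{lemma}\label{lem:refine}
Every open cover of $X$ has a refinement by pairwise disjoint open sets. Consequently $X$ is Hausdorff, zero-dimensional and paracompact, and every block is a closed subspace of $X$ carrying its compact topology.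
\end{lemma}

\begin{proof}
Let $\mathcal U$ be an open cover. By recursion on $|h|$ we define a label $r(h)\in G$ with $|r(h)|\le|h|$ and a set $U_h\in\mathcal U$ such that $h\in U_h=U_{r(h)}$. Put $r(1)=1$ and choose any $U_1\ni1$ in $\mathcal U$. Suppose the definitions are made for words of length at most $n$, and let $L$ be a block whose root $g$ has length $n$. Since $L$ is compact and zero-dimensional, it is covered by finitely many clopen subsets $C_0,C_1,\dots$, each contained in a member of $\mathcal U$, with $g\in C_0\subseteq U_g$. Subtracting from each $C_s$ the earlier ones and discarding empty sets, we obtain a partition of $L$ into nonempty clopen sets $Q_0,\dots,Q_m$ with $g\in Q_0\subseteq U_g$ and $Q_s\subseteq U_{L,s}\in\mathcal U$ for $s\geq1$. Pick $q_s\in Q_s$ for $s\ge1$, and define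
\[
\begin{array}{lll}
r(h)=r(g), & U_h=U_g & \text{for } h\in Q_0\setminus\{g\},\\
r(h)=q_s, & U_h=U_{L,s} & \text{for } h\in Q_s,\ s\geq1.
\end{array}
\]
By (T), this defines $r(h)$ and $U_h$ exactly once for each word $h$ of length $n+1$. In the first case $U_h=U_g=U_{r(g)}=U_{r(h)}$; in the second, $q_s\in Q_s$ gives $U_{r(h)}=U_{L,s}=U_h$.

If $r(h)=\rho$, then $h\in U_h=U_\rho$, so every fiber of $r$ lies in a member of $\mathcal U$. On a block $L$ the map $r$ is constant on each of $Q_0,\dots,Q_m$, so a fiber meets $L$ in a union of some of these clopen sets. Hence the fibers of $r$ are open, and they form the required refinement.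

The members of a partition into open sets are clopen, and such a partition is locally finite. Given $x\neq y$, refine the cover $\{X\setminus\{x\},X\setminus\{y\}\}$: the piece that contains $x$ lies in $X\setminus\{y\}$, so it is a clopen set that separates $x$ from $y$. Given an open $U\ni x$, refine $\{U,X\setminus\{x\}\}$: the piece that contains $x$ is clopen and lies in $U$. Finally, the inclusion of a block is a continuous injection of a compact space into a Hausdorff space, hence a closed embedding.
\end{proof}

The space $X$ is not compact. Choose a letter $k_i$ of type $i$ for each $i$. The set $\{k_i:i<\omega\}$ meets every block in at most one point, because the elements of a block with root $g\neq1$ all begin with the first letter of $g$. So all its subsets are closed, and it is an infinite closed discrete subspace.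

\subsection*{Retractions and self-similarity}
For condition (a) of Lemma~\ref{lem:absorb} we need clopen copies of $X$ inside $X$. They arise as a clopen part $D$ of $K_i$ together with everything that hangs on it. To make this precise, let $W_i$ be the set of reduced words, including the empty word, that do not begin with a letter of type $i$. Every $g\in G$ is uniquely of the form $g=kw$ with $k\in K_i$ and $w\in W_i$: take for $k$ the first letter of $g$ if it has type $i$, and $k=1$ otherwise. Put $\rho_i(g)=k$.

\begin{lemma}\label{lem:retract}
The map $\rho_i$ is the identity on $K_i$ and is constant on every block $L\neq K_i$. Hence $\rho_i\colon X\to K_i$ is continuous.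
\end{lemma}

\begin{proof}
Let $L=gK_j\neq K_i$ with root $g$. If $g=1$, then $j\neq i$ and $L=K_j\subseteq W_i$, so $\rho_i(L)=\{1\}$. If $g\neq1$, then by (T) all elements of $L$ begin with the first letter of $g$, and $\rho_i$ depends only on the first letter. So $\rho_i$ is continuous on every block.
\end{proof}

\begin{lemma}\label{lem:selfsim}
If $D\subseteq K_i$ is nonempty and clopen, then $\rho_i^{-1}(D)$ is a clopen subset of $X$ homeomorphic to $X$.
\end{lemma}

\begin{proof}
The set $E=\rho_i^{-1}(D)$ is clopen by Lemma~\ref{lem:retract}. Let $\varphi\colon D\to K_i$ be a homeomorphism (Lemma~\ref{lem:cube}). We stretch $D$ onto $K_i$ and carry the branches along: define $\Phi\colon E\to X$ by $\Phi(kw)=\varphi(k)w$ for $k\in D$ and $w\in W_i$. By uniqueness of the factorization $kw$, this is a bijection with inverse $\Psi(kw)=\varphi^{-1}(k)w$ for $k\in K_i$, $w\in W_i$.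

On $K_i$ the map $\Psi$ equals $\varphi^{-1}$. On a block $L\neq K_i$ the map $\rho_i$ has a constant value $k$, so $\Psi$ agrees on $L$ with the left translation by $\varphi^{-1}(k)k^{-1}$. Thus $\Psi$ is continuous on every block, hence continuous.

Likewise $\Phi$ equals $\varphi$ on $E\cap K_i=D$, and a block $L\neq K_i$ either misses $E$ or is contained in $E$, in which case $\Phi$ agrees on $L$ with the left translation by $\varphi(k)k^{-1}$, where $\rho_i(L)=\{k\}$. So for open $O\subseteq X$ the set $\Phi^{-1}(O)$ meets $K_i$ in an open subset of the open set $D$ and meets every other block in an open set. Hence $\Phi^{-1}(O)$ is open and $\Phi$ is continuous.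
\end{proof}

\begin{lemma}\label{lem:puncture}
There is a space $B$ with $X\setminus\{1\}\cong\omega\cdot B$, and $X\setminus\{1\}$ is not normal.
\end{lemma}

\begin{proof}
The set $B_i=\rho_i^{-1}(K_i\setminus\{1\})$ consists of the words that begin with a letter of type $i$. These sets are open by Lemma~\ref{lem:retract}, pairwise disjoint, and cover $X\setminus\{1\}$. The automorphism of $G$ that swaps the factors $K_0$ and $K_i$ is a homeomorphism of $X$ that maps $B_0$ onto $B_i$. So $X\setminus\{1\}\cong\omega\cdot B_0$. By Lemmas~\ref{lem:refine} and~\ref{lem:Knonnormal}, $K_0\setminus\{1\}$ is a closed non-normal subspace of $X\setminus\{1\}$.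
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $X$ is homogeneous, and it is Hausdorff, zero-dimensional and paracompact by Lemma~\ref{lem:refine}. By homogeneity $X$ has exactly one card, and we may take $Z=X\setminus\{1\}$, which is not normal by Lemma~\ref{lem:puncture}. We verify the hypotheses of Lemma~\ref{lem:absorb} for $Y=Z$.

(a) Let $z\in Z$ have first letter $k$, of type $i$. Split $K_i$ into clopen sets $C\ni1$ and $D\ni k$. Then $X$ is the disjoint union of the clopen sets $\rho_i^{-1}(C)\ni 1$ and $\rho_i^{-1}(D)\ni z$, both homeomorphic to $X$ by Lemma~\ref{lem:selfsim}. So $\rho_i^{-1}(D)$ is a clopen copy of $X$ in $Z$, and its complement in $Z$ is $\rho_i^{-1}(C)\setminus\{1\}$, a card of $X$ and hence a copy of $Z$.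

(b) For every $x\in X$ we have $X\setminus\{x\}\cong Z\cong\omega\cdot B\cong(\omega\cdot B)\oplus(\omega\cdot B)\cong Z\oplus(X\setminus\{x\})$.

Hence $\mathcal D(X)=\mathcal D(Z)$, and the common card is $\omega\cdot B$.
\end{proof}

\begin{remark}
The group structure of $K$ gave homogeneity, compactness and zero-di\-men\-sion\-al\-i\-ty gave Lemma~\ref{lem:refine}, Lemma~\ref{lem:cube} gave Lemma~\ref{lem:selfsim}, and the infinite number of factors gave step (b). Uncountability of the index set entered only in Lemma~\ref{lem:Knonnormal}. The same proof therefore works with $K=2^\kappa$ for any uncountable cardinal $\kappa$.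
\end{remark}

\section{Rich Boolean algebras}\label{sec:rich}

For a compact example we look for a compact zero-dimensional $X$ with two uniqueness properties: all nonempty clopen subsets of $X$ are copies of $X$, and all unions of strictly increasing $\omega_1$-sequences of clopen sets are copies of one space $Y$. The Cantor set has these properties with $\omega$ in place of $\omega_1$: by Lemma~\ref{lem:cube}, the differences of consecutive members of a strictly increasing $\omega$-sequence exhibit its union as $\omega\cdot C$. For $\omega_1$-sequences this decomposition is not available because of the limit stages, and uniqueness has to come from a back-and-forth argument on the algebras of clopen sets.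

Such an argument needs an extension property: a partial isomorphism can be extended to new elements. If we ask this for all subalgebras of size less than $\kappa$ in an algebra of size $\kappa$, the construction has to handle $\kappa^{<\kappa}$ subalgebras in $\kappa$ steps. We avoid this count by asking for the extension property only over the levels of one fixed filtration of length $\omega_1$, and by extending partial isomorphisms by a whole level at a time.

\subsection*{Stone duality}
Boolean algebras satisfy $0\neq1$, and subalgebras and embeddings preserve $0$ and $1$. We write $\neg a$ for the complement and $a-b=a\wedge\neg b$, and call $a,b$ \emph{disjoint} if $a\wedge b=0$. An embedding \emph{over} $P$ is one that is the identity on $P$. The \emph{Stone space} $\mathrm{St}(A)$ is the set of ultrafilters of $A$, with base $\widehat a=\{x:a\in x\}$, $a\in A$. It is compact, Hausdorff and zero-dimensional, and $a\mapsto\widehat a$ is an isomorphism of $A$ onto the algebra $\mathrm{Clop}(\mathrm{St}(A))$ of clopen sets. Conversely $W\cong\mathrm{St}(\mathrm{Clop}(W))$ for every nonempty compact zero-dimensional $W$. An embedding $h\colon A\to B$ induces a continuous map $\pi\colon\mathrm{St}(B)\to\mathrm{St}(A)$,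 $x\mapsto h^{-1}(x)$, with $\pi^{-1}(\widehat a)=\widehat{h(a)}$; it is onto, because the image of an ultrafilter of $A$ extends to an ultrafilter of $B$.

For $S\subseteq A$ and $a\in A$ let $S|a=\{x\in S:x\le a\}$. If $a\neq0$, then $A|a$ is a Boolean algebra with top element $a$, the same $\wedge$, $\vee$ and difference, and complement $x\mapsto a-x$. If $a\ne0,1$, then $x\mapsto(x\wedge a,x-a)$ is an isomorphism $A\cong(A|a)\times(A|\neg a)$.

An \emph{ideal} of $A$ is a nonempty subset $J$ closed downward and under $\vee$; we allow $J=A$. It determines the open subspace $U_J=\bigcup_{a\in J}\widehat a$ of $\mathrm{St}(A)$, the set of ultrafilters that meet $J$. For example $U_A=\mathrm{St}(A)$ and $U_{A|a}=\widehat a$. The sets $\widehat a$ with $a\in J$ form a base of $U_J$, since $a\wedge b\in J$ for $a\in J$, $b\in A$.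

\begin{lemma}\label{lem:ideal}
Let $J\subseteq A$ and $J'\subseteq A'$ be ideals.
\begin{enumerate}
\item[(i)] If $J$ and $J'$ are isomorphic as ordered sets, then $U_J\cong U_{J'}$.
\item[(ii)] For the ideal $J\times J'$ of $A\times A'$ we have $U_{J\times J'}\cong U_J\oplus U_{J'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $f\colon J\to J'$ be an order isomorphism; it preserves $0$ and $\wedge$. For $x\in U_J$ let $f_*(x)$ be the set of all $c\in A'$ with $c\geq f(b)$ for some $b\in x\cap J$. This is a proper filter. Fix $a\in x\cap J$. The map $f$ restricts to an order isomorphism, hence a Boolean isomorphism, from $A|a$ onto $A'|f(a)$, and it sends the ultrafilter $x|a$ of $A|a$ to an ultrafilter of $A'|f(a)$ contained in $f_*(x)$. So for $c\in A'$ one of $c\wedge f(a)$ and $f(a)-c$ lies in $f_*(x)$, and then one of $c$, $\neg c$ does. Thus $f_*(x)$ is an ultrafilter. Moreover $f_*(x)\cap J'=f(x\cap J)$, because $c\geq f(b)$ with $c\in J'$ gives $f^{-1}(c)\geq b$. An ultrafilter in $U_J$ is the upward closure of its trace on $J$, so $f_*$ is a bijection $U_J\to U_{J'}$ with inverse $(f^{-1})_*$, and it maps $\widehat a$ onto $\widehat{f(a)}$ for $a\in J$.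

(ii) An ultrafilter of $A\times A'$ contains exactly one of $(1,0)$ and $(0,1)$. Those that contain $(1,0)$ are the sets $x\times A'$ with $x\in\mathrm{St}(A)$; they form a clopen copy of $\mathrm{St}(A)$, and $x\times A'$ meets $J\times J'$ if and only if $x$ meets $J$. The other half is symmetric.
\end{proof}

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $A$ be a subalgebra of each of the Boolean algebras $B_s$, $s\in T\neq\emptyset$. There are a Boolean algebra $D$ with $|D|\le\omega+\sum_s|B_s|$ and embeddings $v_s\colon B_s\to D$ that all agree on $A$.
\end{lemma}

\begin{proof}
Let $\Pi$ be the set of all $(x_s)\in\prod_s\mathrm{St}(B_s)$ such that $x_s\cap A$ does not depend on $s$. It is closed in the product. Its projection to $\mathrm{St}(B_s)$ is onto: given $x_s$, extend the ultrafilter $x_s\cap A$ of $A$ to an ultrafilter of $B_t$ for each $t\neq s$. Hence $v_s(b)=\{(x_t)\in\Pi:b\in x_s\}$ defines an embedding $B_s\to\mathrm{Clop}(\Pi)$, and $v_s(a)$ does not depend on $s$ for $a\in A$. Let $D$ be the subalgebra generated by all the images.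
\end{proof}

We call $D$ an \emph{amalgam} of the $B_s$ over $A$. After renaming elements we may assume that $A$, or one chosen $B_s$, is a subalgebra of $D$.

\subsection*{Definition and existence}
Recall that $\beth_0=\omega$, $\beth_{i+1}=2^{\beth_i}$, and $\beth_i=\sup_{j<i}\beth_j$ for limit $i$. Let $\lambda=\beth_{\omega_1}$. Two features of $\lambda$ matter: it is the supremum of an $\omega_1$-sequence of smaller cardinals, and $\mu<\lambda$ implies $2^\mu<\lambda$.

\begin{definition}\label{def:rich}
A \emph{rich filtration} of a Boolean algebra $A$ is an increasing sequence $(A_i)_{i<\omega_1}$ of subalgebras with union $A$ and $|A_i|<\lambda$ such that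
\begin{itemize}
\item[(E)] for every $i$ and every Boolean algebra $C\supseteq A_i$ with $|C|<\lambda$ there is an embedding $C\to A$ over $A_i$ whose image lies in some $A_k$.
\end{itemize}
An algebra is \emph{rich} if it has a rich filtration; we always fix one. A subset of $A$ is \emph{small} if it lies in some $A_k$.
\end{definition}

Small sets have size less than $\lambda$. Points of $A$ form small sets, and countable unions of small sets are small, because countable subsets of $\omega_1$ are bounded. A tail $(A_i)_{i_0\le i<\omega_1}$ of a rich filtration is, after reindexing, a rich filtration with the same small sets.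

\begin{lemma}\label{lem:Eprime}
Let $A$ be rich, let $C$ be a Boolean algebra with $|C|<\lambda$, and let $g$ be an isomorphism from a subalgebra of $C$ onto a small subalgebra $P$ of $A$. Then $g$ extends to an embedding $C\to A$ with small image.
\end{lemma}

\begin{proof}
Renaming elements along $g$, we may assume $P\subseteq C$ and $g=\mathrm{id}_P$. Let $P\subseteq A_k$, and let $D\supseteq A_k$ be an amalgam of $A_k$ and $C$ over $P$. Then $|D|<\lambda$. By (E), $D$ embeds into $A$ over $A_k$ with small image; compose with $C\to D$.
\end{proof}

\begin{lemma}\label{lem:exist}
A rich Boolean algebra exists.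
\end{lemma}

\begin{proof}
We build $\mathfrak B_i$ with $|\mathfrak B_i|\le\beth_i$ for $i<\omega_1$. Let $\mathfrak B_0=\{0,1\}$ and take unions at limits, where the bound holds because a countable union of sets of size at most $\beth_i$ has size at most $\beth_i$. Given $\mathfrak B_i$, an extension $C\supseteq\mathfrak B_i$ with $|C|\le\beth_i$ is isomorphic over $\mathfrak B_i$ to one whose underlying set lies in a fixed set of size $\beth_i$, and it is determined by its order relation. So there are at most $2^{\beth_i}=\beth_{i+1}$ such extensions up to isomorphism over $\mathfrak B_i$. Let $\mathfrak B_{i+1}\supseteq\mathfrak B_i$ be an amalgam over $\mathfrak B_i$ of representatives of all of them; then $|\mathfrak B_{i+1}|\le\beth_{i+1}$. Let $\mathfrak B=\bigcup_{i<\omega_1}\mathfrak B_i$.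

To check (E), let $C\supseteq\mathfrak B_i$ with $|C|<\lambda$, and choose $k\geq i$ with $|C|\le\beth_k$. An amalgam $D\supseteq\mathfrak B_k$ of $\mathfrak B_k$ and $C$ over $\mathfrak B_i$ has size at most $\beth_k$, so it embeds into $\mathfrak B_{k+1}$ over $\mathfrak B_k$. The composite $C\to D\to\mathfrak B_{k+1}$ is an embedding over $\mathfrak B_i$.
\end{proof}

\begin{lemma}\label{lem:closure}
Let $A,A'$ be rich.
\begin{enumerate}
\item[(i)] If $0\neq a\in A_{i_0}$, then $(A_i|a)_{i\geq i_0}$ is a rich filtration of $A|a$. A subset of $A|a$ is small for it if and only if it is small in $A$.
\item[(ii)] $(A_i\times A'_i)_{i<\omega_1}$ is a rich filtration of $A\times A'$.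
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Only (E) needs a proof, and we may assume $a\neq1$. Let $i\ge i_0$ and $C\supseteq A_i|a$ with $|C|<\lambda$; the top element of $C$ is $a$. Identify $A_i$ with $(A_i|a)\times(A_i|\neg a)$, a subalgebra of $C\times(A_i|\neg a)$. By (E) there is an embedding $h$ of the latter into $A$ over $A_i$ with image in some $A_k$, $k\ge i$. The pair $(x,0)$ with $x\in A_i|a$ corresponds to $x\in A_i$, so $h(x,0)=x$, and in particular $h(a,0)=a$. Hence $c\mapsto h(c,0)$ is an embedding $C\to A|a$ over $A_i|a$ with image in $A_k|a$.

(ii) Let $C\supseteq A_i\times A'_i$ with $|C|<\lambda$, and $u=(1,0)$. Then $C|u$ extends $A_i\times\{0\}\cong A_i$ and $C|\neg u$ extends $\{0\}\times A'_i\cong A'_i$. By (E) there are embeddings $h\colon C|u\to A$ and $h'\colon C|\neg u\to A'$ extending these identifications, with images in $A_k$ and $A'_k$ for a common $k$. Then $c\mapsto(h(c\wedge u),h'(c-u))$ embeds $C$ into $A_k\times A'_k$ over $A_i\times A'_i$.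
\end{proof}

\subsection*{Uniqueness}
The ideal generated by an increasing sequence $(a_j)_{j<\omega_1}$ is $\{x:x\le a_j\text{ for some }j\}$. We call a strictly increasing sequence $(a_j)_{j<\omega_1}$ an \emph{$\omega_1$-chain}. The ideal of an $\omega_1$-chain has no largest element and is not a Boolean algebra, so Lemma~\ref{lem:Eprime} does not apply to it directly. The remedy is to work, at each stage, in a relative algebra $A|t$ below an element $t$ of the chain that is strictly above everything treated so far.

\begin{lemma}\label{lem:unique}
Let $A,A'$ be rich. Let $(a_j)_{j<\omega_1}$ in $A$ and $(a'_j)_{j<\omega_1}$ in $A'$ be either both constantly $1$ or both $\omega_1$-chains, and let $J,J'$ be the ideals they generate. Then $J\cong J'$ as lattices.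
\end{lemma}

\begin{proof}
By recursion on $i<\omega_1$ we construct ordinals $\tau(i),\tau'(i)<\omega_1$, nonzero elements $t_i=a_{\tau(i)}$ and $t'_i=a'_{\tau'(i)}$, small subalgebras $P_i$ of $A|t_i$ and $P'_i$ of $A'|t'_i$, and Boolean isomorphisms $f_i\colon P_i\to P'_i$ such that $f_i$ extends $f_j$ as a map for $j<i$, and
\[
A_i|a_i\subseteq P_i,\qquad A'_i|a'_i\subseteq P'_i .
\]
This suffices. Each $x\in J$ lies in $A_i|a_i$ for all large $i$, and $P_i\subseteq J$; the same holds in $J'$. So $\bigcup_if_i$ is a bijection $J\to J'$ that preserves $\wedge$ and $\vee$.

\emph{Step $i$: the map so far.} Let $Q=\{0\}\cup\bigcup_{j<i}P_j$ and $Q'=\{0\}\cup\bigcup_{j<i}P'_j$, and let $g\colon Q\to Q'$ be the union of the $f_j$, $j<i$, with $g(0)=0$. The sets $Q,Q'$ are small, as countable unions of small sets. They are unions of chains of sets closed under $\wedge$, $\vee$ and difference, so they are closed under these operations, and $g$ is a bijection that preserves them. Choose $\tau(i)\geq\max(i,1)$ larger than all $\tau(j)$, $j<i$, choose $\tau'(i)$ in the same way, and write $t=t_i$, $t'=t'_i$. Both are nonzero, since in an $\omega_1$-chain only the first term can be $0$.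

\emph{Adding a top element.} We extend $g$ to an isomorphism $g^+\colon Q^+\to Q'^+$ between small subalgebras of $A|t$ and $A'|t'$. In the constant case let $Q^+=Q'^+=\{0,1\}$ if $i=0$; if $i>0$, then $Q$ and $Q'$ are already subalgebras of $A$ and $A'$, and $g^+=g$. In the case of $\omega_1$-chains, $t\notin Q$, because each $q\in Q$ is $0$ or satisfies $q\le t_j<t$ for some $j<i$. Let $Q^+=Q\cup\{t-q:q\in Q\}$. The union is disjoint, since $q=t-r$ with $q,r\in Q$ would give $t=q\vee r\in Q$. The set $Q^+$ contains $0$ and $t$, is closed under $x\mapsto t-x$, and is closed under $\wedge$ because
\[
q\wedge(t-r)=q-r,\qquad (t-q)\wedge(t-r)=t-(q\vee r)\qquad(q,r\in Q).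
\]
So $Q^+$ is a subalgebra of $A|t$. Define $Q'^+$ from $Q'$ and $t'$ in the same way, and put $g^+(q)=g(q)$, $g^+(t-q)=t'-g(q)$. This is a well-defined bijection because both unions are disjoint, and by the displayed formulas it preserves $\wedge$ and complements.

\emph{Forth.} Choose $k\geq i$ with $Q\cup\{t\}\subseteq A_k$ and let $R=A_k|t$, a small subalgebra of $A|t$. It contains $Q^+$, and it contains $A_i|a_i$ because $a_i\le a_{\tau(i)}=t$. The algebra $A'|t'$ is rich by Lemma~\ref{lem:closure}, so Lemma~\ref{lem:Eprime} extends $g^+$ to an embedding $h\colon R\to A'|t'$ with small image.

\emph{Back.} Choose $k'\geq i$ with $h(R)\subseteq A'_{k'}$; note $t'=h(t)\in h(R)$. Let $R'=A'_{k'}|t'$, which contains $h(R)$ and $A'_i|a'_i$. By Lemma~\ref{lem:Eprime} for the rich algebra $A|t$, the isomorphism $h^{-1}\colon h(R)\to R$ extends to an embedding $h'\colon R'\to A|t$ with small image. Put $P'_i=R'$, $P_i=h'(R')\supseteq R$ and $f_i=(h')^{-1}$. Then $f_i$ extends $h$, hence $g$.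
\end{proof}

The two cases cannot be mixed, since a constant sequence generates an ideal with a largest element. The length $\omega_1$ of the chains and of the filtrations was used twice: each stage of the recursion is a countable union, hence small, and $\omega_1$ stages exhaust $J$ because stage $i$ takes in all of $A_i|a_i$.

\section{The compact example}\label{sec:compact}

Fix a rich algebra $\mathfrak B$ with rich filtration $(\mathfrak B_i)_{i<\omega_1}$, and let $X=\mathrm{St}(\mathfrak B)$. Since all $\omega_1$-chains give the same space, we may define $Y$ by a chain for which non-normality is easy to see. Let $W=(\omega_1+1)\times(\omega_1+1)$. This space is compact and has a base of $\omega_1$ clopen rectangles; every clopen set is a finite union of them, so $|\mathrm{Clop}(W)|\le\omega_1<\lambda$. By Lemma~\ref{lem:Eprime} with $P=\{0,1\}$ there is an embedding $\mathrm{Clop}(W)\to\mathfrak B$. Let $\pi\colon X\to W$ be the dual continuous surjection, and let $y_j\in\mathfrak B$ be the image of the clopen set $[0,j]\times(\omega_1+1)$, for $j<\omega_1$. Then $(y_j)$ is an $\omega_1$-chain, and we put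
\[
Y=\bigcup_{j<\omega_1}\widehat{y_j}=\pi^{-1}\bigl(\omega_1\times(\omega_1+1)\bigr).
\]

\begin{lemma}\label{lem:XY}
\begin{enumerate}
\item[(i)] Every nonempty clopen subset of $X$ is homeomorphic to $X$.
\item[(ii)] If $J$ is the ideal generated by an $\omega_1$-chain in a rich algebra, then $U_J\cong Y$.
\item[(iii)] $Y\oplus Y\cong Y$, and $Y\setminus\widehat{y_j}\cong Y$ for every $j<\omega_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Such a set is $\widehat a=U_{\mathfrak B|a}$ with $a\neq0$. The algebra $\mathfrak B|a$ is rich by Lemma~\ref{lem:closure}, so $\mathfrak B|a\cong\mathfrak B$ by the constant case of Lemma~\ref{lem:unique}. Apply Lemma~\ref{lem:ideal}(i).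

(ii) We have $Y=U_I$ for the ideal $I$ generated by $(y_j)$. Apply Lemmas~\ref{lem:unique} and~\ref{lem:ideal}(i).

(iii) In the rich algebra $\mathfrak B\times\mathfrak B$ the $\omega_1$-chain $((y_j,y_j))_{j<\omega_1}$ generates $I\times I$, so $Y\oplus Y\cong U_{I\times I}\cong Y$ by Lemma~\ref{lem:ideal}(ii) and part (ii). Next, $Y\setminus\widehat{y_j}$ is the union of the sets $\widehat{y_l-y_j}$ for $j<l<\omega_1$. Since $y_l=y_j\vee(y_l-y_j)$ for $l>j$, the elements $y_l-y_j$ increase strictly with $l$. They form an $\omega_1$-chain after reindexing, and (ii) applies.
\end{proof}

\begin{lemma}\label{lem:Ynonnormal}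
The space $Y$ is locally compact and not normal.
\end{lemma}

\begin{proof}
As an open subspace of the compact space $X$, the space $Y$ is locally compact. Let $T=\omega_1\times(\omega_1+1)$.

\emph{$T$ is not normal.} The sets $F=\omega_1\times\{\omega_1\}$ and $\Delta=\{(\beta,\beta):\beta<\omega_1\}$ are closed in $T$ and disjoint. Let $U\supseteq F$ be open. For each $\alpha<\omega_1$ choose $f(\alpha)<\omega_1$ with $\{\alpha\}\times(f(\alpha),\omega_1]\subseteq U$. Choose $\alpha_0<\alpha_1<\cdots<\omega_1$ with $\alpha_{n+1}>f(\alpha_n)$, and let $\alpha=\sup_n\alpha_n<\omega_1$. The points $(\alpha_n,\alpha_{n+1})\in U$ converge to $(\alpha,\alpha)$, so $\overline U$ meets $\Delta$.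

\emph{Transfer to $Y$.} The map $\pi$ is closed, being a continuous map from a compact space to a Hausdorff space. Its restriction $p\colon Y\to T$ is a closed surjection, because $Y=\pi^{-1}(T)$ gives $p(E\cap Y)=\pi(E)\cap T$ for closed $E\subseteq X$. If $Y$ were normal, $p^{-1}(F)$ and $p^{-1}(\Delta)$ would have disjoint open neighborhoods $O_1,O_2$. Then $T\setminus p(Y\setminus O_1)\supseteq F$ and $T\setminus p(Y\setminus O_2)\supseteq\Delta$ would be open, and disjoint because every fiber of $p$ is nonempty and cannot lie in both $O_1$ and $O_2$. This is impossible.
\end{proof}

It remains to show that the cards of $X$ absorb $Y$. Since $Y\cong Y\oplus Y$, it is enough to find a \emph{clopen} copy of $Y$ in $X\setminus\{q\}$. Let $J$ be the ideal of elements not in $q$. Any $\omega_1$-chain $(a_j)$ in $J$ gives an open copy of $Y$. For this copy to be closed in $X\setminus\{q\}$ it suffices that its trace on each $\widehat b$, $b\in J$, be clopen, and this holds if $a_j\wedge b$ is eventually constant. So the chain has to keep growing and yet freeze on every $b\in J$. The filtration makes this possible in $\omega_1$ steps: after step $j$ we freeze the chain on a whole level of $J$, and later growth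 takes place in the part of $X$ near $q$ that this level does not reach.

A second difficulty arises at limit steps, where an upper bound of the countably many $a_j$ chosen so far must be found \emph{in $J$}. If all countable subsets of $J$ are bounded in $J$, this is automatic. Otherwise we reserve a countable set $N_0\subseteq J$ that is unbounded in $J$ and keep the chain disjoint from it: an element disjoint from all of $N_0$ cannot belong to $q$.

\begin{lemma}[Decomposition]\label{lem:decomp}
For every $q\in X$ there is a space $V$, possibly empty, with $X\setminus\{q\}\cong Y\oplus V$.
\end{lemma}

\begin{proof}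
Let $J=\mathfrak B\setminus q$. It is an ideal, for each $b\in\mathfrak B$ exactly one of $b,\neg b$ lies in $J$, and $U_J=X\setminus\{q\}$ because an ultrafilter other than $q$ is not contained in $q$. We distinguish two cases.

\emph{Case 1:} every countable subset of $J$ has an upper bound in $J$. Put $N_0=\emptyset$.

\emph{Case 2:} some countable $N_0\subseteq J$ has no upper bound in $J$. Since $N_0$ is small, we may pass to a tail of the filtration and assume $N_0\subseteq\mathfrak B_0$.

By recursion on $i<\omega_1$ we construct ordinals $k(i)<\omega_1$ and elements $a_i\in J$ such that, with $S_i=J\cap\mathfrak B_{k(i)}$,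
\begin{enumerate}
\item[(1)] $k(i)\geq i$, and $k(i)\geq k(j)$ and $a_j\in\mathfrak B_{k(i)}$ for $j<i$;
\item[(2)] $a_j<a_i$ for $j<i$;
\item[(3)] $a_i\wedge b=a_j\wedge b$ for $j<i$ and $b\in S_j$;
\item[(4)] $a_i\wedge b=0$ for $b\in N_0$.
\end{enumerate}
Whenever (2) and (3) hold for the indices involved, we have
\begin{equation}\label{eq:disjoint}
a_l\wedge(b-a_j)=0\qquad\text{for all } j,l \text{ and } b\in S_j .
\end{equation}
For $l\le j$ this follows from $a_l\le a_j$. For $l>j$, condition (3) gives $a_l\wedge(b-a_j)=(a_l\wedge b)-a_j=(a_j\wedge b)-a_j=0$.

\emph{Step $i$: an upper bound $e$.} Choose $k(i)$ as in (1), which is possible since $i$ is countable. The sets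
\[
M=\{a_j:j<i\},\qquad N=N_0\cup\{b-a_j:j<i,\ b\in S_j\}
\]
lie in $\mathfrak B_{k(i)}$, and every element of $M$ is disjoint from every element of $N$ by (4) and~\eqref{eq:disjoint}. Identify $\mathfrak B_{k(i)}$ with the algebra of clopen subsets of its Stone space, inside the power set algebra of that space. The union $E$ of the clopen sets in $M$ contains every member of $M$ and is disjoint from every member of $N$. The algebra generated by $\mathfrak B_{k(i)}$ and $E$ has size less than $\lambda$. By (E) it embeds into $\mathfrak B$ over $\mathfrak B_{k(i)}$, and the image $e$ of $E$ satisfies
\begin{equation}\label{eq:e}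
e\geq a_j\ \ (j<i),\qquad e\wedge n=0\ \ (n\in N).
\end{equation}

\emph{Getting $e$ into $J$.} In Case 1 take an upper bound $m\in J$ of the countable set $M$ and replace $e$ by $e\wedge m\in J$, which still satisfies~\eqref{eq:e}. In Case 2 we already have $e\in J$: otherwise $\neg e\in J$, and $\neg e$ is an upper bound of $N_0$ by~\eqref{eq:e}.

\emph{Strict growth.} Choose $k\geq k(i)$ with $e\in\mathfrak B_k$. Let $\chi\colon\mathfrak B_k\to\{0,1\}$ be the homomorphism with $\chi(b)=1$ if and only if $b\in q$, and embed $\mathfrak B_k$ into $\mathfrak B_k\times\{0,1\}\times\{0,1\}$ by $b\mapsto(b,\chi(b),\chi(b))$. The nonzero elements $(0,1,0)$ and $(0,0,1)$ are disjoint from each other and from the image $(b,0,0)$ of every $b\in J\cap\mathfrak B_k$. By (E), $\mathfrak B$ contains two disjoint nonzero elements that are disjoint from every element of $J\cap\mathfrak B_k$. The ultrafilter $q$ contains at most one of them; this is why we added two. So one of them, call it $c$, lies in $J$. Put $a_i=e\vee c\in J$.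

Since $e\in J\cap\mathfrak B_k$, we have $c\wedge e=0$, and $c\neq0$ gives $a_i>e\geq a_j$ for $j<i$. This is (2). The sets $N_0$ and $S_j$, $j<i$, lie in $J\cap\mathfrak B_k$, so $a_i\wedge b=e\wedge b$ for each of their elements $b$. For $b\in N_0$ this is $0$, which is (4). For $b\in S_j$, by~\eqref{eq:e},
\[
e\wedge b=(e\wedge b\wedge a_j)\vee(e\wedge(b-a_j))=b\wedge a_j,
\]
which is (3). This completes the recursion.

\emph{The splitting.} Let $J_0$ be the ideal generated by the $\omega_1$-chain $(a_j)$, and let $J_1$ be the ideal of all $b\in J$ that are disjoint from every $a_j$. Both are contained in $J$. An element of $J_0$ lies below some $a_j$ and is therefore disjoint from every element of $J_1$, so $U_{J_0}\cap U_{J_1}=\emptyset$. Given $b\in J$, choose $j$ with $b\in\mathfrak B_j$. Then $b\in S_j$ since $k(j)\geq j$, so $b-a_j\in J_1$ by~\eqref{eq:disjoint}, while $b\wedge a_j\in J_0$. From $b=(b\wedge a_j)\vee(b-a_j)$ we get $\widehat b\subseteq U_{J_0}\cup U_{J_1}$. Hence $X\setminus\{q\}$ is the disjoint union of the open sets $U_{J_0}$ and $V=U_{J_1}$, and $U_{J_0}\cong Y$ by Lemma~\ref{lem:XY}(ii).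
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $Z=Y$. The space $X$ is compact and zero-dimensional, and $Y$ is locally compact and not normal by Lemma~\ref{lem:Ynonnormal}. We verify the hypotheses of Lemma~\ref{lem:absorb}.

(a) A point of $Y$ lies in some $\widehat{y_j}$. This set is a nonempty clopen subset of $X$ contained in $Y$, so $\widehat{y_j}\cong X$ and $Y\setminus\widehat{y_j}\cong Y$ by Lemma~\ref{lem:XY}.

(b) For $q\in X$, Lemmas~\ref{lem:decomp} and~\ref{lem:XY}(iii) give
\[
X\setminus\{q\}\cong Y\oplus V\cong Y\oplus Y\oplus V\cong Y\oplus(X\setminus\{q\}).
\]
Hence $\mathcal D(X)=\mathcal D(Y)$.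
\end{proof}

\begin{thebibliography}{9}
\bibitem{Pitz} Max F. Pitz, \emph{The space $\omega^*$ and the reconstruction of normality}, arXiv:1501.04913 (2015).
\end{thebibliography}
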